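# Bracketing an ideal twice in a C*-algebra

## 1. Two algebras of two-by-two matrices

Write $[a,b]=ab-ba$, and for linear subspaces $M,N$ of an algebra let $[M,N]$ be the linear span of all $[x,y]$ with $x\in M$, $y\in N$. Likewise $MN$ is the linear span of the products.

Take $A=M_2(\mathbb C)$ and the ideal $I=A$. Every commutator has trace zero. Conversely
$$[e_{11},e_{12}]=e_{12},\qquad [e_{22},e_{21}]=e_{21},\qquad [e_{12},e_{21}]=e_{11}-e_{22},$$
so $[A,I]$ is the space of trace-zero matrices. Now bracket again. The second entries $e_{12}$, $e_{21}$, $e_{21}$ of the three brackets above are themselves trace-zero, that is, they lie in $[A,I]$. So the same three equations show that $[A,[A,I]]$ is again the space of all trace-zero matrices. The second bracket loses nothing.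

Here is an algebra where it does. Let $B$ consist of the matrices
$$\begin{pmatrix} f(s)& m(s,t)\\ 0& f(t)\end{pmatrix},\qquad f \text{ a polynomial in one variable},\quad m\in\mathbb C[s,t],$$
and let $I$ be the ideal of those with $f=0$, so $I\cong\mathbb C[s,t]$. The product of $(f,m)$ and $(g,n)$ is $(fg,\ f(s)n+m\,g(t))$. An element $f$ acts on $I$ from the left as $f(s)$ and from the right as $f(t)$, and
$$[(f,m),(0,n)]=\big(0,\ (f(s)-f(t))\,n\big).$$
Each $f(s)-f(t)$ is divisible by $s-t$, and $f(t)=t$ gives exactly $s-t$. Hence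
$$[B,I]=(s-t)\,\mathbb C[s,t],\qquad [B,[B,I]]=(s-t)^2\,\mathbb C[s,t],$$
and every further bracket costs one more factor $s-t$.

The algebra $B$ is not a C*-algebra, and no C*-algebra can imitate it literally. Here $I\cdot I=0$, while in a C*-algebra an ideal with $I\cdot I=0$ is zero: if $x\in I$ then $xx^*\in I$, so $(xx^*)(xx^*)=0$, so $xx^*=0$ and $x=0$. This leads to the question of the lecture, posed in Hannes Thiel, "Lie ideals in properly infinite C*-algebras", arXiv:2412.16087 (2024). Let $A$ be a C*-algebra and $I\subseteq A$ a two-sided ideal, not required to be closed. Since $[A,I]\subseteq I$, always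
$$[A,[A,I]]\subseteq[A,I].$$
*Can this inclusion be strict?*

Some cases can be done at once. If $A$ is commutative, both sides are $0$. If $A=M_n(\mathbb C)$, the computation above with $e_{ij}=[e_{ii},e_{ij}]$ and $e_{ii}-e_{jj}=[e_{ij},e_{ji}]$ for $i\ne j$ gives the trace-zero matrices on both sides for $I=A$. Finally let $\mathcal F$ be the finite-rank operators on a Hilbert space $H$ and $\mathcal F\subseteq A\subseteq B(H)$. A commutator $[a,y]$ with $y\in\mathcal F$ has finite rank and trace zero. Conversely, a finite-rank $y$ of trace zero lives on a finite-dimensional subspace containing the ranges of $y$ and $y^*$. It is therefore a trace-zero matrix of some size $n$, and by the matrix case it lies in $[A,[A,\mathcal F]]$. Again the two sides agree.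

## 2. Statements: a descending chain, algebras without characters, extensions by the compacts

All vector spaces are complex, and $\odot$ is the algebraic tensor product. $H$ is a separable infinite-dimensional Hilbert space and $K=K(H)$. A *character* of a unital C*-algebra is a unital $*$-homomorphism to $\mathbb C$: $C(X)$ has the point evaluations, and $M_2(\mathbb C)$ has none, because a character kills commutators, hence kills $e_{12}$, $e_{21}$ and also $e_{11}=e_{12}e_{21}$, $e_{22}=e_{21}e_{12}$, whose sum is $1$.

**Theorem 1.** There are a separable unital C*-algebra $A\subseteq B(H)$ and a two-sided ideal $I\subseteq K(H)\subseteq A$ with $[A,[A,I]]\ne[A,I]$. Moreover, with $I_0=I$ and $I_{m+1}=[A,I_m]$, we have $I_0\supsetneq I_1\supsetneq I_2\supsetneq\cdots$, and all quotients $I_m/I_{m+1}$ are infinite-dimensional.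

So the answer to the question is yes, the inclusion can be strict. The algebra will be explicit, an extension of $C([0,1])$ by $K$, hence of type I.

**Theorem 2.** Let $A$ be a unital C*-algebra and $C_3$ the (algebraic) two-sided ideal generated by $[A,[A,A]]$. For every two-sided ideal $I$,
$$[A,C_3I]\subseteq[A,[A,I]],\qquad [C_3,I]\subseteq[A,[A,I]].$$
If $A$ has no characters, then $C_3=A$; hence $[A,[A,I]]=[A,I]$ for every two-sided ideal $I\subseteq A$.

**Theorem 3.** Let $A$ be a separable C*-algebra with $1\in A$, $K(H)\subseteq A\subseteq B(H)$ and $A/K(H)\cong C(X)$ commutative. The following are equivalent: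

* (a) $[A,[A,I]]=[A,I]$ for all two-sided ideals $I\subseteq A$;
* (b) $X$ is finite.

If $X$ is infinite, there is a principal ideal $I\subseteq K(H)$ of $A$ such that $I_0=I$, $I_{m+1}=[A,I_m]$ satisfy $I_m/I_{m+1}\cong\Delta^m/\Delta^{m+1}$ for all $m\ge0$, with $\Delta=\ker(C(X)\odot C(X)\to C(X))$ the kernel of multiplication. All these quotients are infinite-dimensional. In particular $[A,I]/[A,[A,I]]\cong\Delta/\Delta^2$, the module of algebraic Kähler differentials $\Omega^1_{C(X)/\mathbb C}$.

For example, $A=\mathbb C1+K$ has $X$ a point, so (a) holds. The Toeplitz algebra has $A/K\cong C(S^1)$ (Coburn), so it contains ideals with $[A,[A,I]]\ne[A,I]$.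

We begin as one naturally would, by trying to prove equality. This gives Theorem 2 and half of Theorem 3, and it stops at a point that tells us how to build the counterexample.

## 3. A Leibniz rule modulo $[A,[A,I]]$, and the proof of Theorem 2

Let $A$ be unital, $I$ an ideal, $J:=[A,[A,I]]$. For $a\in A$ and $x\in I$ put
$$D_a(x):=[a,x]+J\ \in\ I/J .$$
This is linear in $a$ and in $x$, and $[A,I]=[A,[A,I]]$ says precisely that $D_a=0$ for all $a$. Three rules hold for $a,b,c,u,v\in A$, $x\in I$:
$$D_a(cx)=D_a(xc), \tag{1}$$
$$D_{[u,v]}=0, \tag{2}$$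
$$D_{ab}(x)=D_a(bx)+D_b(xa). \tag{3}$$
Rule (1) holds because $[a,[c,x]]\in J$. Rule (2) follows from the Jacobi identity $[[u,v],x]=[u,[v,x]]-[v,[u,x]]$, whose right side is in $J$. Rule (3) comes from $[a,bx]+[b,xa]=abx-bxa+bxa-xab=[ab,x]$.

**Step 1.** *The purpose is an antisymmetry obtained by applying (3) to both sides of (1).* By (1), $D_{ab}(cx)=D_{ab}(xc)$. Expanding both sides by (3),
$$D_a(bcx)+D_b(cxa)=D_a(bxc)+D_b(xca),\qquad\text{i.e.}\qquad D_a(b[c,x])+D_b([c,x]a)=0 .$$
By (1), $D_a((bx)c)=D_a(c(bx))$, so $D_a(b[c,x])=D_a(bcx-cbx)=D_a([b,c]x)$. Also by (1), $D_b([c,x]a)=D_b(a[c,x])$, which equals $D_b([a,c]x)$ by the identity just derived. Hence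
$$D_a([b,c]x)=-D_b([a,c]x). \tag{4}$$

**Step 2.** *The purpose is to show that double commutators annihilate.* Put $a=[u,v]$ in (4). The left side is $0$ by (2), so with $w=[[u,v],c]$,
$$D_b(wx)=0\qquad (b,u,v,c\in A,\ x\in I). \tag{5}$$

**Step 3.** *The purpose is to pass from double commutators to the ideal $C_3$.* Since $A$ is unital, $C_3$ is spanned by the elements $dwd'$ with $d,d'\in A$ and $w=[[u,v],c]$. By (1) and (5),
$$D_b(dwd'x)=D_b\big(w\,(d'xd)\big)=0,$$
so $D_b(C_3I)=0$ for all $b$. This is the inclusion $[A,C_3I]\subseteq[A,[A,I]]$.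

For the other inclusion, apply (3) twice:
$$D_{dwd'}(x)=D_d(wd'x)+D_{wd'}(xd)=D_d(wd'x)+D_w(d'xd)+D_{d'}(xdw).$$
The first term is $0$ by (5). The second is $0$ by (2), as $w$ is a commutator. The third equals $D_{d'}(w\,xd)$ by (1), and this is $0$ by (5). So $D_a=0$ for $a\in C_3$, that is, $[C_3,I]\subseteq[A,[A,I]]$.

**Step 4.** *The purpose is to show that $C_3=A$ if $A$ has no characters.* Suppose $C_3\ne A$. A proper ideal contains no invertible element, so it misses the open unit ball around $1$. Hence $\overline{C_3}$ is a proper closed ideal and $B=A/\overline{C_3}\ne0$. In $B$ we have $[B,[B,B]]=0$, so every commutator $[a,b]$ in $B$ is central. In an irreducible representation of $B$ it therefore acts as a scalar $\lambda$.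

By the Wintner–Wielandt theorem $\lambda=0$. To recall why: from $[a,b]=\lambda1$ one gets $[a,b^n]=n\lambda b^{n-1}$ by induction, since $[a,b^n]=[a,b]b^{n-1}+b[a,b^{n-1}]$. Hence $n|\lambda|\,\|b^{n-1}\|\le2\|a\|\,\|b\|\,\|b^{n-1}\|$ for all $n\ge1$. If no power of $b$ vanishes, this forces $\lambda=0$. Otherwise take the least $n\ge1$ with $b^n=0$. Then $0=n\lambda b^{n-1}$ with $b^{n-1}\ne0$, and again $\lambda=0$.

So all commutators of $B$ vanish in all irreducible representations, and $B$ is a nonzero commutative unital C*-algebra. It has a character, and composing with $A\to B$ gives a character of $A$. Thus if $A$ has no characters, $C_3=A$, so $C_3I=I$ and $[A,I]=[A,C_3I]\subseteq[A,[A,I]]$. $\blacksquare$ (Theorem 2)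

## 4. Extensions of $\mathbb C^n$ by the compacts, and the limit of the method

Let $1\in A$ and $K\subseteq A\subseteq B(H)$ with $A/K$ commutative.

**Step 1.** *The purpose is to show $K\subseteq C_3$, so that Theorem 2 lets us forget $K$.* Write $H=H'\otimes\mathbb C^2$ with matrix units $e_{ij}$ on $\mathbb C^2$. For $k_0,k_1,k_2\in K(H')$, since $e_{12}e_{11}=0$,
$$[k_0\otimes e_{11},[k_1\otimes e_{11},k_2\otimes e_{12}]]=[k_0\otimes e_{11},\,k_1k_2\otimes e_{12}]=k_0k_1k_2\otimes e_{12}.$$
By polar decomposition $y=u|y|$, every $y\in K(H')$ is a product $(u|y|^{1/3})\,|y|^{1/3}\,|y|^{1/3}$ of three compact operators, so $y\otimes e_{12}\in C_3$. With $e_{22},e_{21}$ in place of $e_{11},e_{12}$ we get $y\otimes e_{21}\in C_3$. Every compact operator is also a product $y=y'y''$ of two compact ones, and $(y'\otimes e_{12})(y''\otimes e_{21})=y\otimes e_{11}$, and similarly for $e_{22}$. So all four blocks of any compact operator lie in $C_3$. By Theorem 2, for every ideal $I$ of $A$,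
$$D_a=0\ \text{ for } a\in K,\qquad D_a(KI)=0\ \text{ for } a\in A. \tag{6}$$

**Step 2.** *The purpose is (b)$\Rightarrow$(a) of Theorem 3: lifted projections have derivative zero.* Let $X$ be finite, $A/K\cong\mathbb C^n$. Let $e\in A$ lift a minimal projection of $\mathbb C^n$, so $e^2=e+k$ with $k\in K$. By (6), (3) and (1),
$$D_e(x)=D_{e^2}(x)=D_e(ex)+D_e(xe)=2D_e(ex).$$
Replace $x$ by $ex\in I$ and use (6) again:
$$D_e(ex)=2D_e(e^2x)=2D_e(ex)+2D_e(kx)=2D_e(ex).$$
So $D_e(ex)=0$, and then $D_e(x)=2D_e(ex)=0$. Since $A$ is spanned by such lifts together with $K$, all $D_a$ vanish, i.e. $[A,I]=[A,[A,I]]$. Separability of $A$ was not used. This proves (b)$\Rightarrow$(a).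

**Where this stops.** For general $a\in A$, rules (1) and (3) give by induction
$$D_{a^n}(x)=D_a(a^{n-1}x)+D_{a^{n-1}}(xa)=n\,D_a(a^{n-1}x),$$
because $D_a(a^{n-2}xa)=D_a(a^{n-1}x)$ by (1). This is the rule for differentiating $a^n$. For the lift of an idempotent, the equation $a^2=a$ modulo $K$, differentiated, forces $D_a=0$. If the image of $a$ in $C(X)$ has infinite range, it satisfies no polynomial equation, and this computation gives no information. The calculus of $D$ is that of derivations, so we ask whether $C(X)$ has enough algebraic derivations. The universal place to look is the kernel of multiplication, which already appeared as $(s-t)\mathbb C[s,t]$ in Section 1.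

## 5. Powers of the kernel of multiplication on $C(X)\odot C(X)$

Let $X$ be compact Hausdorff and $R=C(X)$.

**Definition.** $\Delta\subseteq R\odot R$ is the kernel of the multiplication map $f\otimes g\mapsto fg$. We put $\Delta^0=R\odot R$, and $\Delta^m$ is the $m$-th power of the ideal $\Delta$.

As an ideal, $\Delta$ is generated by the elements $f\otimes1-1\otimes f$, because $\sum_if_ig_i=0$ implies
$$\sum_i f_i\otimes g_i=\sum_i(f_i\otimes1-1\otimes f_i)(1\otimes g_i). \tag{7}$$
For polynomials in place of $C(X)$ one gets $\Delta=(s-t)\subset\mathbb C[s,t]$, and clearly $\Delta\ne\Delta^2$. If $X$ is finite, $R\odot R=C(X\times X)$, and $\Delta$ is spanned by the indicator functions of the points off the diagonal. These are idempotents, so $\Delta=\Delta^2$, in agreement with Section 4.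

For infinite $X$ two natural attempts to separate $\Delta$ from $\Delta^2$ fail, and both failures come from square roots.

*A continuous functional cannot do it.* View $R\odot R$ inside $C(X\times X)$; this map is injective, since if $\sum f_i(s)g_i(t)=0$ with the $f_i$ linearly independent, then every $g_i(t)$ is $0$. Let $Z$ be the functions vanishing on the diagonal. Then $\Delta$ is dense in $Z$: given $F\in Z$, choose $G\in R\odot R$ uniformly within $\epsilon$ of $F$ (Stone–Weierstrass) and let $g(s)=G(s,s)$. Then $|g|\le\epsilon$ and $G-g\otimes1\in\Delta$ is within $2\epsilon$ of $F$. But every $F\in Z$ is a product of two elements of $Z$, namely $|F|^{1/2}$ and $F/|F|^{1/2}$ (read as $0$ where $F=0$). Hence $\overline{\Delta^2}\supseteq Z\cdot Z=Z\supseteq\Delta$, that is, $\Delta^2$ is dense in $\Delta$.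

*A derivation at a point cannot do it.* Let $d:C(X)\to\mathbb C$ be linear with $d(fg)=f(x_0)d(g)+g(x_0)d(f)$. Then $d(1)=2d(1)$, so $d(1)=0$. If $g\ge0$ and $g(x_0)=0$, then $d(g)=2\sqrt g(x_0)\,d(\sqrt g)=0$. Every $f$ is $f(x_0)1$ plus a combination of four nonnegative functions vanishing at $x_0$ (positive and negative parts of the real and imaginary parts of $f-f(x_0)$), so $d=0$.

So we must work with no topology and not at a maximal ideal. A smaller prime ideal will do: its residue field is so large that $h$ becomes transcendental.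

**Lemma 4.** If $R$ contains a function $h$ with infinite range, then $\Delta^m/\Delta^{m+1}$ is infinite-dimensional for every $m\ge0$. In particular $\Delta\ne\Delta^2$.

**Step 1.** *The purpose is a field in which $h$ is transcendental.* Let $\Sigma=\{p(h):0\ne p\in\mathbb C[T]\}\subseteq R$. This set is multiplicatively closed. It does not contain $0$, as $p(h)=0$ would put the range of $h$ inside the finite set of roots of $p$. By Zorn's lemma there is an ideal of $R$ maximal among the ideals disjoint from $\Sigma$, and such an ideal $P$ is prime. Let $\mathbb F$ be the field of fractions of $R/P$ and $\theta:R\to\mathbb F$ the canonical homomorphism. For $p\ne0$ we have $p(h)\notin P$, so $p(\theta(h))=\theta(p(h))\ne0$. Thus $\theta(h)$ is transcendental over $\mathbb C$.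

**Step 2.** *The purpose is a derivation that does not kill $h$.* On $\mathbb C(\theta(h))$ there is the derivation $d/d\theta(h)$. In characteristic $0$ derivations extend along arbitrary field extensions (Lang, *Algebra*, Ch. VIII §5): extend by zero on a transcendence basis, then uniquely over the remaining algebraic, hence separable, extension. We obtain a derivation $\partial:\mathbb F\to\mathbb F$ that kills $\mathbb C$, so is $\mathbb C$-linear, with $\partial\theta(h)=1$.

**Step 3.** *The purpose is to turn $\partial$ into a homomorphism that reads off the order of vanishing along the diagonal.* Put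
$$\sigma(u)=\sum_{n\ge0}\frac{\tau^n}{n!}\,\partial^n(u)\in\mathbb F[[\tau]]\qquad(u\in\mathbb F).$$
By the Leibniz rule $\partial^n(uv)=\sum_i\binom ni\partial^i(u)\,\partial^{n-i}(v)$, so $\sigma$ is a ring homomorphism. Hence $\Psi(f\otimes g)=\theta(f)\,\sigma(\theta(g))$ defines an algebra homomorphism $\Psi:R\odot R\to\mathbb F[[\tau]]$. The constant term of $\sigma(u)$ is $u$, so $\Psi(f\otimes1-1\otimes f)=\theta(f)-\sigma(\theta(f))\in\tau\,\mathbb F[[\tau]]$. Since these elements generate $\Delta$,
$$\Psi(\Delta^m)\subseteq\tau^m\,\mathbb F[[\tau]]\qquad(m\ge0).$$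

**Step 4.** *The purpose is to evaluate.* From $\partial\theta(h)=1$ and $\partial(1)=0$ we get $\sigma(\theta(h))=\theta(h)+\tau$. So for every polynomial $p$,
$$\Psi\big((p(h)\otimes1)(1\otimes h-h\otimes1)^m\big)=p(\theta(h))\,\tau^m .$$
The linear map "coefficient of $\tau^m$ in $\Psi$" on $\Delta^m$ kills $\Delta^{m+1}$, and its range contains $\mathbb C[\theta(h)]$, which is infinite-dimensional because $\theta(h)$ is transcendental. $\square$

For $m=1$, $p=1$ the proof shows in particular that
$$h\otimes1-1\otimes h\notin\Delta^2. \tag{8}$$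

We now want a C*-algebra $A$ and an ideal with a quotient bimodule isomorphic to the *algebraic* tensor product $R\odot R$. An ideal $I=\operatorname{span}AxA$ generated by one element, with no closure taken, is a quotient of $A\odot A$ by its very definition. We need $x$ and a smaller ideal $L$ such that modulo $L$ the compact operators act as zero and nothing else collapses. This also replaces the square-zero ideal of Section 1, since it is $I/L$, and not $I$, that has to look like $\mathbb C[s,t]$.

## 6. The operator ideal $L$ of singular values $o(n^{-1/2})$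

Let $s_1(y)\ge s_2(y)\ge\cdots$ be the singular values of a compact operator $y$, possibly between two Hilbert spaces, and let $\xi\eta^*$ denote the operator $\zeta\mapsto\langle\zeta,\eta\rangle\xi$. We use the Schmidt decomposition $y=\sum_ns_n(y)u_nv_n^*$ with orthonormal $(u_n)$, $(v_n)$ (the sum being over the nonzero singular values) and the standard inequalities (Gohberg–Krein)
$$s_{m+n-1}(y+z)\le s_m(y)+s_n(z),\quad s_{m+n-1}(yz)\le s_m(y)s_n(z),\quad s_n(byc)\le\|b\|\,s_n(y)\,\|c\|. \tag{9}$$

**Definition.** $L=\{y\in K:\ n^{1/2}s_n(y)\to0\}$.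

For example, a diagonal operator with entries $1/n$ is in $L$, and one with entries $n^{-1/2}$ is not. By (9), $L$ is a two-sided ideal of $B(H)$: for sums use $s_{2n}(y+z)\le s_{2n-1}(y+z)\le s_n(y)+s_n(z)$. Also $L^*=L$, as $s_n(y^*)=s_n(y)$. On other Hilbert spaces we use the same definition and write, e.g., $L(H_0)$.

To recognize elements of $L$ without sorting their coefficients, we count. For compact $y$ and $\lambda>0$ put $N_y(\lambda)=\#\{n:s_n(y)>\lambda\}$.

**Lemma 5.** For compact $y$: $y\in L$ if and only if $\lambda^2N_y(\lambda)\to0$ as $\lambda\to0$. Consequently, if $(u_n)$, $(v_n)$ are orthonormal sequences and $c_n=o(n^{-1/2})$, then $\sum_nc_nu_nv_n^*\in L$.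

*Proof.* Suppose $\lambda^2N_y(\lambda)\to0$. Given $\epsilon>0$, choose $\lambda_0$ with $N_y(\lambda)\le\epsilon\lambda^{-2}$ for $\lambda<\lambda_0$. If $0<s_n(y)<\lambda_0$ and $\lambda<s_n(y)$, then $s_1(y),\dots,s_n(y)$ all exceed $\lambda$, so $n\le N_y(\lambda)\le\epsilon\lambda^{-2}$. Letting $\lambda\uparrow s_n(y)$ gives $n\,s_n(y)^2\le\epsilon$. As $s_n(y)\to0$, this applies to all large $n$ with $s_n(y)\neq0$, and so $y\in L$.

Conversely let $y\in L$. If $N_y$ is bounded, the claim is clear. Otherwise put $n=N_y(\lambda)$, which tends to infinity as $\lambda\to0$. Since $\lambda<s_n(y)$, we get $\lambda^2N_y(\lambda)\le n\,s_n(y)^2\to0$.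

For the last statement, the nonzero singular values of $\sum c_nu_nv_n^*$ are the nonzero $|c_n|$. If $|c_n|\le\epsilon n^{-1/2}$ for $n\ge n_0$, then $|c_n|>\lambda$ with $n\ge n_0$ implies $n<\epsilon^2\lambda^{-2}$. So $\#\{n:|c_n|>\lambda\}\le n_0+\epsilon^2\lambda^{-2}$, and $\limsup_{\lambda\to0}\lambda^2N(\lambda)\le\epsilon^2$ for every $\epsilon>0$. $\square$

The next lemma provides the generator $x$. It lies outside $L$, but multiplication by any compact operator moves it into $L$, and all of $L$ arises from it.

**Lemma 6.** Let $(\xi_k)$, $(\eta_k)$ be orthonormal sequences and $x=\sum_kk^{-1/2}\xi_k\eta_k^*$. Then $Kx\subseteq L$, $xK\subseteq L$, and every $y\in L$ has the form $k_1xk_2$ with $k_1,k_2\in K$.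

*Proof.* Here $s_n(x)=n^{-1/2}$. For $\kappa\in K$, (9) gives $s_{2n}(\kappa x)\le s_{2n-1}(\kappa x)\le s_n(\kappa)\,n^{-1/2}$ with $s_n(\kappa)\to0$, so $\kappa x\in L$. The same holds for $x\kappa$. Now let $y=\sum s_n(y)u_nv_n^*\in L$ and $\delta_n=n^{1/2}s_n(y)\to0$. Put
$$k_1=\sum_n\delta_n^{1/2}u_n\xi_n^*,\qquad k_2=\sum_n\delta_n^{1/2}\eta_nv_n^* .$$
Both are compact since $\delta_n\to0$, and $k_1xk_2=\sum_n\delta_n^{1/2}n^{-1/2}\delta_n^{1/2}u_nv_n^*=\sum_ns_n(y)u_nv_n^*=y$. $\square$

We also need a way to see that an operator is *not* in $L$. The idea is to repeat each coefficient along an arithmetic progression, so that it occupies a positive proportion of the indices. For $m\ge1$ let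
$$N_m=\{(2j-1)2^{m-1}:j\ge1\}.$$
Every positive integer is uniquely an odd number times a power of $2$, so these sets partition $\mathbb N$.

**Lemma 7.** Let $(\xi_k)$, $(\eta_k)$ be orthonormal sequences, $(c_k)$ bounded, and suppose that for some $m$ and some $c\ne0$ we have $c_k=c$ for all $k\in N_m$. Then $y=\sum_kk^{-1/2}c_k\,\xi_k\eta_k^*\notin L$.

*Proof.* Cut $y$ down on the left by the projection onto $\overline{\operatorname{span}}\{\xi_k:k\in N_m\}$ and on the right by the projection onto $\overline{\operatorname{span}}\{\eta_k:k\in N_m\}$. The result is $y'=c\sum_{k\in N_m}k^{-1/2}\xi_k\eta_k^*$, and by (9)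
$$s_j(y)\ge s_j(y')=|c|\big((2j-1)2^{m-1}\big)^{-1/2}\ge|c|\,2^{-m/2}j^{-1/2}.$$
So $j^{1/2}s_j(y)$ does not tend to $0$. $\square$

Finally, here is the algebra that links $I/L$ to the powers of $\Delta$.

**Lemma 8.** Let $A$ be a C*-algebra with $1\in A$, $K\subseteq A\subseteq B(H)$ and $A/K\cong R=C(X)$. Let $x$ be as in Lemma 6, and put $I=\operatorname{span}AxA$, $I_0=I$, $I_{m+1}=[A,I_m]$.

* (i) $I\subseteq K$, $L\subseteq I$, and $KI+IK\subseteq L$. Hence $I/L$ is an $R$-$R$-bimodule, i.e. an $R\odot R$-module, and $\Phi:R\odot R\to I/L$, $\Phi(f\otimes g)=axb+L$ for $a,b\in A$ lifting $f,g$, is a well-defined surjective module map.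
* (ii) Suppose $\Phi$ is injective, and let $\rho:I\to R\odot R$ be the quotient map $I\to I/L$ followed by $\Phi^{-1}$. Then $\rho(I_m)=\Delta^m$ for all $m\ge0$. In particular $I_m/I_{m+1}$ surjects onto $\Delta^m/\Delta^{m+1}$.

*Proof.* (i) As $x\in K$, also $I\subseteq K$. By Lemma 6 each $y\in L$ is $k_1xk_2\in AxA$, so $L\subseteq I$. Since $KA\subseteq K$, we have $KI\subseteq\operatorname{span}KxA\subseteq LA\subseteq L$, and similarly $IK\subseteq L$. Thus $I/L$ is an $A$-$A$-bimodule on which $K$ acts as zero from both sides, so it is an $R$-$R$-bimodule. As $R$ is commutative, this is the same as an $R\odot R$-module, with $f\otimes g$ acting by $y+L\mapsto ayb+L$. Changing a lift $a$ or $b$ by a compact operator changes $axb$ by an element of $KxA+AxK\subseteq L$, so $\Phi$ is well defined. It is a module map by construction, and it is surjective because $I$ is spanned by the elements $axb$.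

(ii) Let $N\subseteq I$ be a subspace. For $a\in A$ lifting $f$ and $n\in N$, the element $[a,n]=an-na$ is sent by $\rho$ to $(f\otimes1)\rho(n)-(1\otimes f)\rho(n)$. Hence
$$\rho([A,N])=\operatorname{span}\{(f\otimes1-1\otimes f)\,\rho(n):f\in R,\ n\in N\}. \tag{10}$$
If $\rho(N)=\Delta^m$, which is an ideal, then the right side is $\Delta\cdot\Delta^m=\Delta^{m+1}$, because by (7) the elements $f\otimes1-1\otimes f$ generate $\Delta$ as an ideal and $\Delta^m$ absorbs the factors from $R\odot R$. Since $\rho(I_0)=R\odot R=\Delta^0$, induction gives $\rho(I_m)=\Delta^m$. So $\rho$ maps $I_m$ onto $\Delta^m$ and $I_{m+1}$ into $\Delta^{m+1}$, which gives the surjection. $\square$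

What remains is to find $A$ and orthonormal sequences for which $\Phi$ is injective.

## 7. An extension of $C([0,1])$ by the compacts: proof of Theorem 1

**Step 1.** *The purpose is to build $A$ and $x$ so that left and right multiplication by $R=C([0,1])$ on $x$ are independent.* Let $(p_m,q_m)_{m\ge1}$ be dense in $[0,1]^2$, and for $k\in N_m$ put $\lambda_k=p_m$, $\mu_k=q_m$. So each pair $(p_m,q_m)$ is used along all of $N_m$. Let $H$ have orthonormal basis $\{\xi_k\}_k\cup\{\eta_k\}_k$, and let
$$\pi(f)\xi_k=f(\lambda_k)\xi_k,\qquad\pi(f)\eta_k=f(\mu_k)\eta_k\qquad(f\in R).$$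
Then $\pi:R\to B(H)$ is a unital $*$-homomorphism. Put
$$A=\pi(R)+K,\qquad x=\sum_kk^{-1/2}\xi_k\eta_k^*,\qquad I=\operatorname{span}AxA .$$
$A$ is a C*-algebra, as the sum of a C*-subalgebra and a closed ideal of the C*-algebra generated by both. It is unital and separable. If $\pi(f)\in K$, then $f(p_m)$, being an eigenvalue of $\pi(f)$ of infinite multiplicity, is $0$ for every $m$. The $p_m$ are dense, so $f=0$. Hence $A/K\cong R$, with $\pi(f)$ lifting $f$, and Lemma 8 applies.

**Step 2.** *The purpose is the injectivity of $\Phi$.* Let $\sum_if_i\otimes g_i\in\ker\Phi$, and let $F(s,t)=\sum_if_i(s)g_i(t)$. Since $\eta_k^*\pi(g)=g(\mu_k)\eta_k^*$,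
$$\sum_i\pi(f_i)\,x\,\pi(g_i)=\sum_kk^{-1/2}F(\lambda_k,\mu_k)\,\xi_k\eta_k^*\in L .$$
If $F\ne0$ as a function, then by density $c:=F(p_m,q_m)\ne0$ for some $m$. The coefficients $F(\lambda_k,\mu_k)$ are bounded and equal to $c$ for all $k\in N_m$, so Lemma 7 says that this operator is not in $L$, a contradiction. So $F=0$ as a function, and $\sum f_i\otimes g_i=0$ because $R\odot R\to C([0,1]^2)$ is injective.

**Step 3.** *The purpose is to conclude.* By Lemma 8, $\rho(I_m)=\Delta^m$, and $I_m/I_{m+1}$ surjects onto $\Delta^m/\Delta^{m+1}$. By Lemma 4 with $h(t)=t$ the latter is infinite-dimensional for every $m$. Hence all inclusions $I_{m+1}\subseteq I_m$ are strict with infinite-dimensional quotients. In particular $\rho([A,I])=\Delta\ne\Delta^2=\rho([A,[A,I]])$, so $[A,[A,I]]\ne[A,I]$. $\blacksquare$ (Theorem 1)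

One can point at an element. Writing $t$ for the identity function,
$$[\pi(t),x]=\sum_kk^{-1/2}(\lambda_k-\mu_k)\,\xi_k\eta_k^*$$
lies in $[A,I]$. Its image under $\rho$ is $t\otimes1-1\otimes t$, which is not in $\Delta^2$ by (8). So it is not in $[A,[A,I]]$.

## 8. Approximate eigenvectors: the case of infinite $X$

For a general extension as in Theorem 3 there need be no homomorphism $\pi$ and no common eigenvectors. Approximate eigenvectors suffice, because errors that are compact are absorbed by $L$.

Let $A$ be as in Theorem 3 with $X$ infinite. As $C(X)$ is separable, $X$ is metrizable. An infinite compact space has a non-isolated point, and the distance to that point is a continuous function with infinite range, since it takes arbitrarily small positive values. So Lemma 4 applies to $R=C(X)$. We regard points of $X$ as characters of $A$ vanishing on $K$.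

**Lemma 9.** Let $\chi\in X$, $\mathcal G\subseteq A$ finite, $\epsilon>0$ and $Y\subseteq H$ a finite-dimensional subspace. Then there is a unit vector $\xi\perp Y$ with $\|(a-\chi(a))\xi\|<\epsilon$ for all $a\in\mathcal G$.

*Proof.* Let $b=\sum_{a\in\mathcal G}(a-\chi(a))^*(a-\chi(a))\in A$. Then $\chi(b)=0$, so $b+K$ is not invertible in $A/K\cong C(X)$, and by spectral permanence not invertible in $B(H)/K$. Let $p=1_{[0,\epsilon^2)}(b)$ be the spectral projection. If $p$ had finite rank, then $b+p\ge\min(\epsilon^2,1)$ would be invertible, and $b=(b+p)-p$ would be invertible modulo $K$, a contradiction. So $pH$ is infinite-dimensional and contains a unit vector $\xi\perp Y$. For $a\in\mathcal G$ we get $\|(a-\chi(a))\xi\|^2\le\langle b\xi,\xi\rangle<\epsilon^2$. $\square$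

**Step 1.** *The purpose is to construct the generator.* Let $(a_j)$ be a dense sequence in $A$ and $(p_m,q_m)_m$ a dense sequence in $X\times X$. For $k\in N_m$ put $\lambda_k=p_m$, $\mu_k=q_m$. Using Lemma 9 with $Y$ the span of the vectors already chosen, choose inductively an orthonormal system $\xi_1,\eta_1,\xi_2,\eta_2,\dots$ with
$$\|(a_j-\lambda_k(a_j))\xi_k\|\le2^{-k},\qquad\|(a_j-\mu_k(a_j))\eta_k\|\le2^{-k}\qquad(j\le k).$$
Let $V,W:\ell^2\to H$ be the isometries $V\delta_k=\xi_k$, $W\delta_k=\eta_k$, where $(\delta_k)$ is the standard basis of $\ell^2$. Put $\Lambda(a)=\operatorname{diag}(\lambda_k(a))$, $\Gamma(a)=\operatorname{diag}(\mu_k(a))$, $S=\operatorname{diag}(k^{-1/2})$, and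
$$x=VSW^*=\sum_kk^{-1/2}\xi_k\eta_k^*,\qquad I=\operatorname{span}AxA .$$
This is a principal ideal contained in $K$, and Lemma 8 applies.

**Step 2.** *The purpose is to show that $A$ acts diagonally on $V$ and $W$ up to compact operators.* For $a=a_j$ the operator $aV-V\Lambda(a)$ sends $\delta_k$ to $(a-\lambda_k(a))\xi_k$, which has norm at most $2^{-k}$ for $k\ge j$. So it is Hilbert–Schmidt. Since $\|aV-V\Lambda(a)\|\le2\|a\|$ and the expression is linear in $a$, it is norm-continuous in $a$. As the $a_j$ are dense and the compact operators are norm-closed, $aV-V\Lambda(a)$ is compact for every $a\in A$. In the same way $aW-W\Gamma(a)$ is compact for every $a\in A$. Taking $a=b^*$ and then adjoints, with $\Gamma(b^*)^*=\Gamma(b)$, we see that $W^*b-\Gamma(b)W^*$ is compact for every $b\in A$.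

**Step 3.** *The purpose is to compute $axb$ modulo $L$.* Write $aV=V\Lambda(a)+\kappa$ and $W^*b=\Gamma(b)W^*+\kappa'$ with $\kappa,\kappa'$ compact. Then
$$axb=aV\,S\,W^*b=V\Lambda(a)S\Gamma(b)W^*+V\Lambda(a)\,S\kappa'+\kappa S\,\big(\Gamma(b)W^*+\kappa'\big).$$
As in Lemma 6, (9) gives $s_{2n-1}(\kappa S)\le s_n(\kappa)n^{-1/2}$ and $s_{2n-1}(S\kappa')\le s_n(\kappa')n^{-1/2}$. So $\kappa S$ and $S\kappa'$ have singular values $o(n^{-1/2})$, and this persists after multiplication by bounded operators. Hence
$$axb\ \equiv\ \sum_kk^{-1/2}\lambda_k(a)\mu_k(b)\,\xi_k\eta_k^*\pmod L. \tag{11}$$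

**Step 4.** *The purpose is the injectivity of $\Phi$, and (a)$\Rightarrow$(b).* Let $\sum_if_i\otimes g_i\in\ker\Phi$, with lifts $a_i'$, $b_i'$ of $f_i$, $g_i$, and $F(s,t)=\sum f_i(s)g_i(t)$ on $X\times X$. By (11), $\sum_ia_i'xb_i'\in L$ means
$$\sum_kk^{-1/2}F(\lambda_k,\mu_k)\,\xi_k\eta_k^*\in L .$$
If $F\ne0$, then $c:=F(p_m,q_m)\ne0$ for some $m$ by density. The bounded coefficients equal $c$ on $N_m$, which contradicts Lemma 7. So $F=0$, and $\sum f_i\otimes g_i=0$ by the injectivity of $R\odot R\to C(X\times X)$. Now Lemma 8 gives $\rho(I_m)=\Delta^m$ for all $m$. By Lemma 4 each $I_m/I_{m+1}$ is infinite-dimensional. In particular $[A,[A,I]]\ne[A,I]$, so (a) fails whenever $X$ is infinite. This proves (a)$\Rightarrow$(b).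

## 9. The equality $L=[K,L]$ and the exact quotients

So far $I_m/I_{m+1}$ only *surjects* onto $\Delta^m/\Delta^{m+1}$, because we do not know whether $I_m$ still contains $L=\ker\rho$. It does, because $L$ is reproduced by brackets with $K$.

**Lemma 10.** $L=[K,L]$.

The inclusion $[K,L]\subseteq L$ is clear. Let $H=H_0\oplus H_1$ with both summands infinite-dimensional and let $y=(y_{ij})\in L$. Its blocks lie in $L$, since they are obtained by cutting with projections. We treat the blocks separately.

**Step 1.** *The purpose is to write the off-diagonal blocks as commutators.* Let $y_{01}=\sum s_nu_nv_n^*$ be a Schmidt decomposition, $u_n\in H_0$, $v_n\in H_1$, and $\delta_n=n^{1/2}s_n\to0$. Put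
$$k=\sum_n\delta_n^{1/2}u_nu_n^*\in K(H_0),\qquad z=\sum_n\delta_n^{1/2}n^{-1/2}u_nv_n^* .$$
By Lemma 5, $z\in L$. Place $k$ in position $(0,0)$ and $z$ in position $(0,1)$. Then $zk=0$, as $z$ vanishes on $H_0$, so $[k,z]=kz=\sum\delta_nn^{-1/2}u_nv_n^*=y_{01}$. The block $y_{10}$ is treated in the same way, with the roles of $H_0$ and $H_1$ exchanged.

**Step 2.** *The purpose is to reduce the diagonal blocks to positive ones and factor them.* By symmetry consider $y_0\oplus0$ with $y_0\in L(H_0)$. Real and imaginary parts of $y_0$ lie in $L(H_0)$, and so do the positive and negative parts of a self-adjoint element, as products with spectral projections. So we may assume $y_0\ge0$, say $y_0=\sum s_nu_nu_n^*$, with $\delta_n=n^{1/2}s_n\to0$. Put $k=\sum\delta_n^{1/2}u_nu_n^*$, compact, and $z=\sum\delta_n^{1/2}n^{-1/2}u_nu_n^*$, which is in $L(H_0)$ by Lemma 5. Then $kz=zk=y_0$.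

**Step 3.** *The purpose is to spread $y_0$ over a binary tree, so that a sum of commutators telescopes to the root.* Let $\mathcal T=\{(j,r):j\ge0,\ 1\le r\le2^j\}$ be the binary tree in which $(j,r)$ has the children $(j+1,2r-1)$ and $(j+1,2r)$. Identify $H=H_0\otimes\ell^2(\mathcal T)$ so that $H_0$ is the copy at the root $(0,1)$ and $H_1$ is the rest. With the matrix units $E_{v,w}$ on $\ell^2(\mathcal T)$, put for $i=1,2$
$$P_i=k\otimes\sum_{j,r}\alpha_jE_{(j,r),(j+1,2r-2+i)},\qquad Q_i=z\otimes\sum_{j,r}\beta_jE_{(j+1,2r-2+i),(j,r)},$$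
$$\alpha_j=2^{-j/4},\qquad\beta_j=2^{-(j+1)}/\alpha_j=\tfrac12\,2^{-3j/4}.$$
So $P_i$ goes from the $i$-th child to the parent and $Q_i$ from the parent to the $i$-th child. Let $E_j=\sum_rE_{(j,r),(j,r)}$ be the projection onto level $j$. For fixed $i$ different parents have different $i$-th children, so all mixed products vanish, and with $\alpha_j\beta_j=2^{-(j+1)}$,
$$P_iQ_i=y_0\otimes\sum_{j\ge0}2^{-(j+1)}E_j,\qquad Q_iP_i=y_0\otimes\sum_{j\ge0}2^{-(j+1)}\sum_rE_{(j+1,2r-2+i),(j+1,2r-2+i)} .$$
Level $j+1$ consists of the first and the second children of level $j$. Summing over $i$,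
$$\sum_{i=1,2}[P_i,Q_i]=y_0\otimes\sum_{j\ge0}\big(2^{-j}E_j-2^{-(j+1)}E_{j+1}\big)=y_0\otimes E_0=y_0\oplus0 .$$

**Step 4.** *The purpose is to check $P_i\in K$ and $Q_i\in L$.* The second tensor factor of $P_i$ has singular values $\alpha_j$ with multiplicity $2^j$, and $\alpha_j\to0$, so $P_i$ is a tensor product of compact operators, hence compact. Likewise $Q_i$ is compact. Its singular values are those of $\beta_jz$ taken with multiplicity $2^j$, $j\ge0$, so
$$\lambda^2N_{Q_i}(\lambda)=\lambda^2\sum_j2^jN_z(\lambda/\beta_j)=\sum_j2^j\beta_j^2\cdot(\lambda/\beta_j)^2N_z(\lambda/\beta_j).$$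
By Lemma 5, $\lambda^2N_z(\lambda)\to0$ as $\lambda\to0$. It is $0$ for $\lambda\ge\|z\|$, and $N_z$ is decreasing, so $\sup_{\lambda>0}\lambda^2N_z(\lambda)<\infty$. Finally $\sum_j2^j\beta_j^2=\frac14\sum_j2^{-j/2}<\infty$. By dominated convergence $\lambda^2N_{Q_i}(\lambda)\to0$, and $Q_i\in L$ by Lemma 5. So $y_0\oplus0\in[K,L]$, and with Steps 1 and 2, $L=[K,L]$. $\square$

The exponent $\frac12$ matters in Step 4. Had $L$ been defined by $n\,s_n\to0$, the same tree would call for $\sum_j2^j\beta_j<\infty$. But $2^j\beta_j=1/(2\alpha_j)$, which tends to infinity when $\alpha_j\to0$.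

**Step 5.** *The purpose is to finish the proof of Theorem 3.* Let $I$ be the ideal of Section 8. By Lemma 8, $L\subseteq I_0$. If $L\subseteq I_m$, then by Lemma 10
$$L=[K,L]\subseteq[A,I_m]=I_{m+1}.$$
So $L\subseteq I_m$ for all $m$. Since $\rho$ has kernel $L$ and $\rho(I_m)=\Delta^m$, it induces $I_m/L\cong\Delta^m$ for every $m$, and therefore
$$I_m/I_{m+1}\cong\Delta^m/\Delta^{m+1}\qquad(m\ge0).$$
These quotients are infinite-dimensional by Lemma 4. For $m=1$ this reads $[A,I]/[A,[A,I]]\cong\Delta/\Delta^2=\Omega^1_{C(X)/\mathbb C}$. $\blacksquare$ (Theorem 3)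

Step 5 used only Lemma 10 and the conclusions of Lemma 8. So it applies word for word to the explicit algebra of Section 7: there too $I_m/I_{m+1}\cong\Delta^m/\Delta^{m+1}$, with $X=[0,1]$.
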